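\title{A critical equation with a sign-changing weight on the union of a ball and an annulus}

\begin{abstract}
Let $\Omega$ be a bounded smooth open subset of $\mathbb{R}^N$, $N\ge 3$, and let $Q_\Omega$ equal $1$ in $\Omega$ and $-1$ outside. We prove that the critical equation $-\Delta u=Q_\Omega|u|^{2^*-2}u$, $u\in D^{1,2}(\mathbb{R}^N)$, has a positive solution when $\Omega$ is the union of a ball and a concentric annulus with arbitrary radii, and more generally whenever $\Omega$ is not contractible. The solution comes from a mountain pass between the energies of one and of two bubbles. We also show that there is no solution when $\Omega$ is strictly starshaped, that for the ball and annulus there is no radial solution when the gap is thin and there are infinitely many when it is wide, and that the existence result persists under a small nonnegative linear term.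
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $N\ge 3$, let $p=2^*=\frac{2N}{N-2}$ be the critical Sobolev exponent, and let $\Omega$ be a nonempty bounded smooth open subset of $\mathbb{R}^N$, not necessarily connected. Let $Q=Q_\Omega$ be the function equal to $1$ in $\Omega$ and to $-1$ in $\Omega^c=\mathbb{R}^N\setminus\Omega$, and let $\mathbf{1}_\Omega$ be the characteristic function of $\Omega$. We study
\begin{equation}\label{eq:main}
-\Delta u+\lambda\mathbf{1}_\Omega u=Q_\Omega(x)|u|^{p-2}u,\qquad u\in D^{1,2}(\mathbb{R}^N),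
\end{equation}
mainly for $\lambda=0$. Here $D^{1,2}(\mathbb{R}^N)$ is the space of $u\in L^p(\mathbb{R}^N)$ with $\nabla u\in L^2(\mathbb{R}^N)$, and a \emph{solution} always means a weak solution $u\ne0$. The question we answer is posed in \cite{CFS}: if
\begin{equation}\label{eq:omega}
\Omega=\{|x|<r\}\cup\{a<|x|<b\},\qquad 0<r<a<b,
\end{equation}
does \eqref{eq:main} with $\lambda=0$ have a solution? We ask this for arbitrary radii, without assuming that the gap $a-r$ is small.

For $\lambda=0$, solutions are the nonzero critical points of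
\[
J(u)=\frac12\int_{\mathbb{R}^N}|\nabla u|^2-\frac1p\int_{\mathbb{R}^N}Q|u|^p .
\]
Let $S$ be the best Sobolev constant, that is, the largest constant with $S(\int|u|^p)^{2/p}\le\int|\nabla u|^2$. The answer is yes.

\begin{theorem}\label{thm:main}
Let $N\ge3$, $0<r<a<b$, and let $\Omega$ be given by \eqref{eq:omega}. Then \eqref{eq:main} with $\lambda=0$ has a solution $u>0$ with $\frac1NS^{N/2}<J(u)<\frac2NS^{N/2}$.
\end{theorem}

The weight $Q$ rewards the mass of $|u|^p$ in $\Omega$ and penalizes the mass outside. The two extreme weights are easy to understand. If $Q\equiv-1$, testing the equation with $u$ gives $\int|\nabla u|^2=-\int|u|^p$, so there is no solution. If $Q\equiv1$, there is an explicit family of positive solutions, the \emph{bubbles} $U_{\delta,x}$, of energy $\frac1NS^{N/2}$, which concentrate at $x$ as $\delta\to0$. For a bounded $\Omega$, several facts point toward a negative answer. Minimization fails: bubbles concentrating inside $\Omega$ bring the natural constrained energy down to the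 Sobolev constant, but every bubble has a tail in $\Omega^c$, so the infimum is never attained (Section~\ref{sec:setting}). A single ball carries no solution at all (Theorem~\ref{thm:star}). As $a\downarrow r$, the weight of the set \eqref{eq:omega} converges almost everywhere to the weight of the ball $\{|x|<b\}$, and for thin gaps there is no radial solution (Theorem~\ref{thm:radial}), so the symmetry of $\Omega$ does not help either. What produces a solution is the topology of $\Omega$.

\begin{theorem}\label{thm:top}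
The conclusion of Theorem~\ref{thm:main} holds for every bounded smooth open set $\Omega\ne\emptyset$ that is not contractible, in particular for every disconnected $\Omega$.
\end{theorem}

\begin{theorem}\label{thm:star}
Let $\Omega$ be bounded, smooth and strictly starshaped, that is, $x\cdot\nu>0$ on $\partial\Omega$ for a suitable choice of origin, where $\nu$ is the outer unit normal. Then \eqref{eq:main} with $\lambda=0$ has no solution.
\end{theorem}

So the topological hypothesis of Theorem~\ref{thm:top} cannot simply be dropped.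

\begin{theorem}\label{thm:radial}
Let $\Omega$ be given by \eqref{eq:omega} and $\lambda=0$.
\begin{enumerate}
\item[(i)] There is $T_0=T_0(N,b/a)>0$ such that, if $\log(a/r)<T_0$, there is no radial solution. Hence the positive solution of Theorem~\ref{thm:main} is then nonradial.
\item[(ii)] If $\displaystyle\log(a/r)\ge\tau_N:=\frac{2}{N-2}\int_1^\infty\frac{dz}{\sqrt{z^2+z^p-2}}$, there are infinitely many radial solutions, for every $b>a$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:lambda}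
For $\Omega$ as in Theorem~\ref{thm:top} there is $\lambda_0(\Omega)>0$ such that \eqref{eq:main} has a positive solution for all $0\le\lambda<\lambda_0$.
\end{theorem}

The proof of Theorem~\ref{thm:main} argues by contradiction and rests on three facts. First, functions of nearly minimal energy look like one bubble concentrating at a point of $\overline\Omega$, so the low sublevel set splits into a ``ball part'' and an ``annulus part'' (Lemma~\ref{lem:bary}). Second, a bubble in the ball and a bubble in the annulus can be joined by a path that stays strictly below the energy of two bubbles: their attraction, of order $\delta^{N-2}$, beats the loss of order $\delta^N$ caused by their tails in $\Omega^c$ (Lemma~\ref{lem:path}). Third, if no solution has energy between one and two bubbles, the gradient flow pushes everything below two bubbles down to the low sublevel set (Lemma~\ref{lem:deform}). The deformed path would join the two parts inside the low sublevel set, which is impossible. Section~\ref{sec:four} carries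 out the second step by hand in dimension four. The third step needs a nonexistence result on half-spaces, which we prove together with Theorem~\ref{thm:star} in Section~\ref{sec:non}. Radial solutions are treated by phase-plane analysis in Section~\ref{sec:radial}.

\section{Setting and standard facts}\label{sec:setting}

\subsection*{Notation}
We write $E=D^{1,2}(\mathbb{R}^N)$, $\langle u,v\rangle=\int\nabla u\cdot\nabla v$, $\|u\|^2=\langle u,u\rangle$, and $|u|_q$ for the norm of $L^q(\mathbb{R}^N)$. The space $E$ is a Hilbert space in which $C_c^\infty(\mathbb{R}^N)$ is dense. Put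
\[
A=S^{N/2},\qquad c_0=\tfrac1NA,\qquad \Phi(u)=\int Q|u|^p ,
\]
and note $\frac{p-2}{p}=\frac2N$, $\frac12-\frac1p=\frac1N$. ``Smooth'' means that near each $x_0\in\partial\Omega$ there is a smooth function $\psi$ with $\nabla\psi\neq0$ and $\Omega=\{\psi<0\}$.

To prove Theorem~\ref{thm:lambda} at no extra cost we allow $\lambda\ge0$ where this is free; a reader interested only in Theorem~\ref{thm:main} may put $\lambda=0$. Let $\langle u,v\rangle_\lambda=\langle u,v\rangle+\lambda\int_\Omega uv$, with norm $\|\cdot\|_\lambda$. By the H\"older and Sobolev inequalities,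
\begin{equation}\label{eq:equiv}
\|u\|^2\le\|u\|_\lambda^2\le(1+\lambda C_\Omega)\|u\|^2,\qquad C_\Omega=|\Omega|^{2/N}S^{-1}.
\end{equation}
Solutions of \eqref{eq:main} are the nonzero critical points of $J_\lambda=\frac12\|\cdot\|_\lambda^2-\frac1p\Phi$, that is, the $u\ne0$ with $\langle u,\varphi\rangle_\lambda=\int Q|u|^{p-2}u\varphi$ for all $\varphi\in E$. The choice $\varphi=u$ gives $\|u\|_\lambda^2=\Phi(u)$ and $J_\lambda(u)=\frac1N\|u\|_\lambda^2$. We have $J_0=J$.

For $\varepsilon>0$ and $x\in\mathbb{R}^N$ the rescaling $u\mapsto\varepsilon^{(N-2)/2}u(x+\varepsilon\,\cdot)$ is a linear isometry of $E$ and of $L^p(\mathbb{R}^N)$. This invariance is the source of the lack of compactness.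

\subsection*{Facts used}
\begin{enumerate}
\item[(F1)] (Aubin, Talenti.) The functions $u\neq0$ with $S|u|_p^2=\|u\|^2$ are exactly the nonzero multiples of the bubbles
\[
U_{\delta,x}(y)=c_N\Big(\frac{\delta}{\delta^2+|y-x|^2}\Big)^{\frac{N-2}2},\qquad c_N=[N(N-2)]^{\frac{N-2}4},\quad\delta>0,\ x\in\mathbb{R}^N .
\]
They satisfy $-\Delta U_{\delta,x}=U_{\delta,x}^{p-1}$ and $\|U_{\delta,x}\|^2=|U_{\delta,x}|_p^p=A$.
\item[(F2)] (\cite{Li}; \cite[Theorem 1.41]{Wi}.) If $|u_n|_p\to1$ and $\|u_n\|^2\to S$, then along a subsequence $\varepsilon_n^{(N-2)/2}u_n(x_n+\varepsilon_n\,\cdot)\to W$ strongly in $E$ for suitable $\varepsilon_n>0$, $x_n\in\mathbb{R}^N$, with $|W|_p=1$ and $\|W\|^2=S$.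
\item[(F3)] (\cite{CGS}.) The positive solutions of $-\Delta w=w^{p-1}$ in $\mathbb{R}^N$ are the $U_{\delta,x}$.
\item[(F4)] (Brezis--Lieb lemma.) If $(w_n)$ is bounded in $L^p$ and $w_n\to w$ a.e., then $|w_n|^p-|w_n-w|^p-|w|^p\to0$ in $L^1$.
\item[(F5)] (Brezis--Kato and $L^q$ theory.) If $w\in E$ and $-\Delta w+\lambda\mathbf{1}_\Omega w=q|w|^{p-2}w$ with $q\in L^\infty$, then $w\in W^{2,s}_{\mathrm{loc}}$ for all $s<\infty$, so $w\in C^1$.
\item[(F6)] (\cite{Ar}.) If $w\in W^{2,2}_{\mathrm{loc}}(\mathbb{R}^N)$, $|\Delta w|\le C|w|$ locally, and $w=0$ on a nonempty open set, then $w\equiv0$.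
\item[(F7)] (Strong maximum principle.) If $w\ge0$ lies in $W^{2,s}_{\mathrm{loc}}(\mathbb{R}^N)$ for all $s<\infty$ and $-\Delta w+cw\ge0$ a.e.\ with $c\in L^\infty_{\mathrm{loc}}$, then $w\equiv0$ or $w>0$ everywhere.
\item[(F8)] If $w_n\rightharpoonup w$ in $E$, then $w_n\to w$ in $L^2_{\mathrm{loc}}$ (Rellich) and, along a subsequence, a.e. If moreover $|q_n|\le1$ and $q_n\to q$ a.e., then $\int q_n|w_n|^{p-2}w_n\varphi\to\int q|w|^{p-2}w\varphi$ for all $\varphi\in E$, because a sequence that is bounded in $L^{p/(p-1)}$ and converges a.e.\ converges weakly.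
\end{enumerate}

\subsection*{The constraint}
The functional $J_\lambda$ is unbounded above and below, so it is convenient to factor out the radial direction. Let
\[
M=\{u\in E:\Phi(u)=1\},\qquad I_\lambda(u)=\|u\|_\lambda^2,\qquad I=I_0,
\]
and let $\pi(u)=\Phi(u)^{-1/p}u\in M$ when $\Phi(u)>0$, so that $I(\pi(u))=\|u\|^2/\Phi(u)^{2/p}$. For $u\in M$ the function $t\mapsto J_\lambda(tu)=\frac{t^2}2I_\lambda(u)-\frac{t^p}p$ is maximal at $t^{p-2}=I_\lambda(u)$, with value $\frac1NI_\lambda(u)^{N/2}$. Thus the level $\ell$ of $I_\lambda$ corresponds to the level $\frac1N\ell^{N/2}$ of $J_\lambda$: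
\[
\text{one bubble: }\ \ell=S,\ \ J_\lambda=c_0;\qquad\qquad \text{two bubbles: }\ \ell=2^{2/N}S,\ \ J_\lambda=2c_0 .
\]
On $M$ we have $1=\Phi(u)\le|u|_p^p$, hence $I\ge S$. Equality would force $|u|_p=1$ and $u$ to be a multiple of a bubble; such a function vanishes nowhere, so $\Phi(u)=|u|_p^p-2\int_{\Omega^c}|u|^p<1$, which is absurd. Lemma~\ref{lem:path} shows that $\inf_MI=S$, so the infimum is not attained.

Finally, we record the size of the tail of a bubble. Since $U_{\delta,x}^p\le c_N^p\delta^N|y-x|^{-2N}$,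
\begin{equation}\label{eq:tail}
\int_{|y-x|\ge\rho}U_{\delta,x}^p\,dy\le C_N\,\delta^N\rho^{-N}\qquad(\rho>0).
\end{equation}

\section{Two bubbles in dimension four}\label{sec:four}

Fix $x_1,x_2\in\Omega$, write $U=U_{\delta,x_1}$, $V=U_{\delta,x_2}$, and consider the segment $sU+tV$, $s+t=1$, projected to $M$. Suppose first, as an idealization of the limit $\delta\to0$, that $U$ and $V$ had disjoint supports contained in $\Omega$. Then
\[
I(\pi(sU+tV))=\frac{(s^2+t^2)A}{\big((s^p+t^p)A\big)^{2/p}}=S\,\frac{s^2+t^2}{(s^p+t^p)^{2/p}}\le2^{1-2/p}S=2^{2/N}S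
\]
by H\"older's inequality in $\mathbb{R}^2$, with equality exactly at $s=t$. The idealized path touches the two-bubble level at its midpoint, so everything depends on the sign of the corrections there.

Take $N=4$, so $p=4$, $A=S^2$, and the threshold is $I^2<2A$. Let $e=\langle U,V\rangle$. Since $-\Delta U=U^3$ and $-\Delta V=V^3$, we have $e=\int U^3V=\int UV^3$, and $0<e\le A$ by the Cauchy--Schwarz inequality. Expanding and discarding the positive term $6\int U^2V^2$,
\[
\|U+V\|^2=2A+2e,\qquad |U+V|_4^4\ge2A+8e .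
\]
By \eqref{eq:tail}, $2\int_{\Omega^c}(U+V)^4\le16\int_{\Omega^c}(U^4+V^4)\le C\delta^4$, so $\Phi(U+V)\ge2A+8e-C\delta^4$. The inequality $I(\pi(U+V))^2<2A$ therefore follows from
\[
(2A+2e)^2<2A\,(2A+8e-C\delta^4),\qquad\text{that is,}\qquad 4e^2+2AC\delta^4<8Ae,
\]
and since $4e^2\le4Ae$ it suffices that $e>\frac C2\delta^4$. On the ball $B_\delta(x_1)$, of volume $c\delta^4$, we have $U^3\ge c\delta^{-3}$ and $V\ge c\delta$ for $\delta\le1$. Hence $e\ge c\delta^2$, and the inequality holds for small $\delta$, however far apart $x_1$ and $x_2$ are.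

The mechanism is that the loss involves the fourth power of a tail of size $\delta$, while the attraction involves only the first power of the tail of $V$, tested against the core of $U$. In dimension $N$ the orders are $\delta^N$ and $\delta^{N-2}$. For noninteger $p$, and to control all $t$ and all pairs of points at once, Lemma~\ref{lem:path} replaces the expansion by a convexity argument.

\section{Nonexistence on half-spaces and starshaped sets}\label{sec:non}

Both results of this section follow one pattern: an integral identity shows that a solution vanishes on the interface where the weight jumps, and the next lemma then shows that it vanishes identically.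

\begin{lemma}\label{lem:vanish}
Let $\mathcal{O}\subset\mathbb{R}^N$ be open and nonempty, and let $q$ be measurable with $|q|\le1$ and $q=-1$ a.e.\ in $\mathcal{O}$. If $w\in E$ satisfies $-\Delta w=q|w|^{p-2}w$ and $w=0$ on $\partial\mathcal{O}$, then $w\equiv0$.
\end{lemma}

\begin{proof}
By (F5), $w\in C^1\cap W^{2,2}_{\mathrm{loc}}$. For $\varepsilon>0$ let $w_\varepsilon=\mathbf{1}_{\mathcal{O}}\operatorname{sgn}(w)\,(|w|-\varepsilon)^+$. It vanishes near each point of $\partial\mathcal{O}$, so it is locally Lipschitz in $\mathbb{R}^N$, with $|w_\varepsilon|\le|w|$ and $\nabla w_\varepsilon=\mathbf{1}_{\mathcal{O}\cap\{|w|>\varepsilon\}}\nabla w$ a.e. Hence $w_\varepsilon\in E$, and testing with it gives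
\[
0\le\int_{\mathcal{O}\cap\{|w|>\varepsilon\}}|\nabla w|^2=-\int_{\mathcal{O}}|w|^{p-1}(|w|-\varepsilon)^+ .
\]
So $|w|\le\varepsilon$ in $\mathcal{O}$ for every $\varepsilon$, and $w=0$ in $\mathcal{O}$. Since $w$ is locally bounded, $|\Delta w|\le|w|^{p-2}|w|\le C|w|$ locally, and (F6) gives $w\equiv0$.
\end{proof}

Fix $\chi\in C_c^\infty(B_2(0))$ with $0\le\chi\le1$ and $\chi=1$ on $B_1(0)$, and put $\chi_R=\chi(\cdot/R)$. Then $|\nabla\chi_R|\le C/R$, and $\nabla\chi_R$ is supported in $\{R\le|x|\le2R\}$.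

A sequence concentrating at a point of $\partial\Omega$ sees, after rescaling, the weight of a half-space. The following lemma will exclude this.

\begin{lemma}\label{lem:half}
Let $H$ be an open half-space, $Q_H=1$ on $H$ and $Q_H=-1$ off $H$. If $w\in E$ and $-\Delta w=Q_H|w|^{p-2}w$, then $w=0$.
\end{lemma}

\begin{proof}
After a rigid motion, $H=\{y_N>0\}$. By (F5), $w\in C^1\cap W^{2,2}_{\mathrm{loc}}$. Translations in the direction $y_N$ preserve the left side of the equation but move the interface, so we multiply by $\chi_R\,\partial_Nw$ and integrate. Using $\nabla w\cdot\nabla\partial_Nw=\frac12\partial_N|\nabla w|^2$, the left side equals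
\[
\int\nabla w\cdot\nabla(\chi_R\partial_Nw)=\int\partial_Nw\,\nabla w\cdot\nabla\chi_R-\frac12\int|\nabla w|^2\partial_N\chi_R=O(R^{-1}).
\]
The right side is $\frac1p\int\chi_RQ_H\,\partial_N|w|^p$. We integrate by parts in $\{y_N>0\}$ and in $\{y_N<0\}$ separately. The outer normals are opposite and so are the values of $Q_H$; hence the two boundary terms add up, and the right side equals
\[
-\frac1p\int Q_H|w|^p\partial_N\chi_R-\frac2p\int_{\{y_N=0\}}\chi_R|w|^p=O(R^{-1})-\frac2p\int_{\{y_N=0\}}\chi_R|w|^p .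
\]
Letting $R\to\infty$ gives $w=0$ on $\{y_N=0\}$, and Lemma~\ref{lem:vanish} with $\mathcal{O}=\{y_N<0\}$ gives $w\equiv0$.
\end{proof}

For bounded $\Omega$ we use dilations instead of translations.

\begin{lemma}\label{lem:dil}
Let $\Omega$ be bounded and smooth. Every solution $u$ of \eqref{eq:main} with $\lambda=0$ satisfies $\int_{\partial\Omega}|u|^p\,x\cdot\nu=0$.
\end{lemma}

\begin{proof}
Again $u\in C^1\cap W^{2,2}_{\mathrm{loc}}$. From $\operatorname{div}\big(\nabla u\,(x\cdot\nabla u)\big)=\Delta u\,(x\cdot\nabla u)+|\nabla u|^2+\frac12x\cdot\nabla|\nabla u|^2$ and $\operatorname{div}\big(\frac12|\nabla u|^2x\big)=\frac N2|\nabla u|^2+\frac12x\cdot\nabla|\nabla u|^2$ we get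
\[
\Delta u\,(x\cdot\nabla u)=\operatorname{div}X+\tfrac{N-2}2|\nabla u|^2,\qquad X=\nabla u\,(x\cdot\nabla u)-\tfrac12|\nabla u|^2x\in W^{1,1}_{\mathrm{loc}} .
\]
Multiply the equation by $\chi_R\,x\cdot\nabla u$. The left side integrates to $\int X\cdot\nabla\chi_R-\frac{N-2}2\int\chi_R|\nabla u|^2$. The right side is $\frac1p\int Q\chi_R\,x\cdot\nabla|u|^p$, and integrating by parts in $\Omega$ and in $\mathbb{R}^N\setminus\overline\Omega$, where again the boundary terms add up,
\[
\int Q\chi_R\,x\cdot\nabla|u|^p=2\int_{\partial\Omega}\chi_R|u|^p\,x\cdot\nu-N\int Q\chi_R|u|^p-\int Q|u|^p\,x\cdot\nabla\chi_R .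
\]
Since $|x||\nabla\chi_R|\le C\mathbf{1}_{\{|x|\ge R\}}$, the terms containing $\nabla\chi_R$ are bounded by $C\int_{|x|\ge R}(|\nabla u|^2+|u|^p)\to0$. In the limit,
\[
-\frac{N-2}2\|u\|^2=\frac2p\int_{\partial\Omega}|u|^p\,x\cdot\nu-\frac Np\Phi(u).
\]
As $\Phi(u)=\|u\|^2$ and $\frac Np=\frac{N-2}2$, the boundary integral vanishes.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:star}]
The problem is invariant under translations, so we may assume $x\cdot\nu>0$ on $\partial\Omega$. If $u$ is a solution, Lemma~\ref{lem:dil} gives $u=0$ on $\partial\Omega$, and Lemma~\ref{lem:vanish} with $\mathcal{O}=\mathbb{R}^N\setminus\overline\Omega$ gives $u\equiv0$, a contradiction.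
\end{proof}

For the set \eqref{eq:omega} this argument breaks down on the sphere $|x|=a$, where $x\cdot\nu=-a<0$.

\section{Compactness between one and two bubbles}\label{sec:compact}

In this section $\Omega\ne\emptyset$ is an arbitrary bounded smooth open set and $\lambda\ge0$. The first lemma says that $A$ is a quantum of energy: a solution costs at least $A$, and a sign-changing one at least $2A$. We allow a general weight in order to apply it to a limit equation as well.

\begin{lemma}\label{lem:quantum}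
Let $q$ be measurable with $|q|\le1$, and let $u\in E\setminus\{0\}$ satisfy $-\Delta u+\lambda\mathbf{1}_\Omega u=q|u|^{p-2}u$.
\begin{enumerate}
\item[(a)] $\|u\|_\lambda^2\ge A$, with strict inequality if $q<1$ on a set of positive measure.
\item[(b)] If $\|u\|_\lambda^2<2A$, then $u$ or $-u$ is positive everywhere.
\end{enumerate}
In particular, every solution of \eqref{eq:main} has $J_\lambda(u)>c_0$, and if $J_\lambda(u)<2c_0$ then $u$ or $-u$ is a positive solution.
\end{lemma}

\begin{proof}
(a) Testing with $u$,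
\begin{equation}\label{eq:chain}
\|u\|_\lambda^2=\int q|u|^p\le|u|_p^p\le S^{-p/2}\|u\|^p\le S^{-p/2}\|u\|_\lambda^p ,
\end{equation}
so $\|u\|_\lambda^2\ge S^{p/(p-2)}=A$. If $\|u\|_\lambda^2=A$, the two ends of \eqref{eq:chain} agree, so all inequalities are equalities. Then $u$ is a multiple of a bubble by (F1), it vanishes nowhere, and $\int(1-q)|u|^p=0$ forces $q=1$ a.e.

(b) Write $u=u^+-u^-$ with $u^\pm=\max\{\pm u,0\}\in E$. Testing with $u^\pm$ gives $\|u^\pm\|_\lambda^2=\int q|u^\pm|^p$, so \eqref{eq:chain} holds for $u^\pm$. If both were nonzero, then $\|u\|_\lambda^2=\|u^+\|_\lambda^2+\|u^-\|_\lambda^2\ge2A$. So, replacing $u$ by $-u$ if necessary, $u\ge0$. Then $-\Delta u+(\lambda\mathbf{1}_\Omega+q^-u^{p-2})u=q^+u^{p-1}\ge0$, the potential is locally bounded by (F5), and $u>0$ by (F7).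
\end{proof}

A Palais--Smale sequence for $J_\lambda$ at level $c$ is a sequence with $J_\lambda(v_n)\to c$ and $J_\lambda'(v_n)\to0$ in $E^*$. The weak limit of such a sequence is a critical point, but it may be zero. The next lemma excludes this in the range $(c_0,2c_0)$: the sequence would contain one full bubble, of energy $c_0$, and the remainder would be too small to exist.

\begin{lemma}\label{lem:PS}
Let $v_n\rightharpoonup0$ in $E$, $J_\lambda'(v_n)\to0$ in $E^*$, and $J_\lambda(v_n)\to c$. Then $c\notin(c_0,2c_0)$.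
\end{lemma}

\begin{proof}
By (F8), $v_n\to0$ in $L^2(\Omega)$, and $|\int_\Omega v_n\varphi|\le C_\Omega^{1/2}\|\varphi\|\,(\int_\Omega v_n^2)^{1/2}$. Hence $J'(v_n)\to0$ and $J(v_n)\to c$, and we may take $\lambda=0$. Assume $c\in(c_0,2c_0)$, that is, $A<Nc<2A$. Since $(v_n)$ is bounded, $\|v_n\|^2-\Phi(v_n)=J'(v_n)v_n\to0$, so $J(v_n)=\frac1N\|v_n\|^2+o(1)$ and
\[
\|v_n\|^2\to Nc,\qquad\Phi(v_n)\to Nc,\qquad |v_n|_p^p\ge\Phi(v_n)>A\ \text{ for large } n .
\]

\emph{Step 1: choice of scale.} The mass of $|v_n|^p$ does not vanish, but it escapes weakly; we look for a position and scale at which a fixed small part of it is visible. Let $\Theta_n(\rho)=\sup_x\int_{B_\rho(x)}|v_n|^p$. The supremum is attained, because the integral is continuous in $x$ and tends to $0$ as $|x|\to\infty$. By absolute continuity of the integral, $\Theta_n$ is continuous and tends to $0$ as $\rho\to0$; it tends to $|v_n|_p^p>A$ as $\rho\to\infty$. So there are $\varepsilon_n>0$ and $x_n$ with $\Theta_n(\varepsilon_n)=\int_{B_{\varepsilon_n}(x_n)}|v_n|^p=\frac A2$.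 Put $w_n(y)=\varepsilon_n^{(N-2)/2}v_n(x_n+\varepsilon_ny)$ and $Q_n(y)=Q(x_n+\varepsilon_ny)$. Then
\begin{equation}\label{eq:conc}
\int_{B_1(z)}|w_n|^p\le\int_{B_1(0)}|w_n|^p=\frac A2\qquad\text{for all }z\in\mathbb{R}^N,
\end{equation}
and, since rescaling is an isometry of $E$,
\begin{equation}\label{eq:resc}
\sup_{\|\varphi\|\le1}\Big|\langle w_n,\varphi\rangle-\int Q_n|w_n|^{p-2}w_n\varphi\Big|=\|J'(v_n)\|_{E^*}\to0 .
\end{equation}
Along a subsequence, $w_n\rightharpoonup w$ in $E$ and a.e.

\emph{Step 2: $w\ne0$.} Suppose $w=0$, so $w_n\to0$ in $L^2_{\mathrm{loc}}$. Let $\varphi\in C_c^\infty(B_1(z))$. The sequence $\varphi^2w_n$ is bounded in $E$, and $\langle w_n,\varphi^2w_n\rangle=\|\varphi w_n\|^2-\int w_n^2|\nabla\varphi|^2=\|\varphi w_n\|^2+o(1)$. By \eqref{eq:resc}, H\"older's inequality with exponents $\frac N2,\frac p2$, and \eqref{eq:conc},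
\[
\|\varphi w_n\|^2=\int Q_n|w_n|^{p-2}(\varphi w_n)^2+o(1)\le\Big(\frac A2\Big)^{2/N}|\varphi w_n|_p^2+o(1)\le2^{-2/N}\|\varphi w_n\|^2+o(1).
\]
So $\varphi w_n\to0$ in $E$ and in $L^p$. Taking $\varphi=1$ on $B_{1/2}(z)$ and covering $B_1(0)$ by finitely many such balls, we get $\int_{B_1(0)}|w_n|^p\to0$, contradicting \eqref{eq:conc}.

\emph{Step 3: the limit weight is $1$.} If $Q_n\to Q_\infty$ a.e., then \eqref{eq:resc} and (F8) give $-\Delta w=Q_\infty|w|^{p-2}w$. The weight $Q_\infty\equiv-1$ is impossible, since testing with $w$ would give $w=0$. Along a subsequence one of the following cases occurs; $\Omega_n=(\Omega-x_n)/\varepsilon_n$ is the set where $Q_n=1$.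
\begin{itemize}
\item $\varepsilon_n\to\infty$. Then $|\Omega_n|=\varepsilon_n^{-N}|\Omega|\to0$, so $\mathbf{1}_{\Omega_n}\to0$ in $L^1$ and $Q_n\to-1$ a.e.\ along a subsequence. This is impossible.
\item $\varepsilon_n\to\varepsilon\in(0,\infty)$ and $|x_n|\to\infty$. For each $y$, $x_n+\varepsilon_ny$ leaves the bounded set $\Omega$, so $Q_n\to-1$. This is impossible.
\item $\varepsilon_n\to\varepsilon\in(0,\infty)$ and $x_n\to x_0$. For $\varphi\in C_c^\infty$ we have $\langle w_n,\varphi\rangle=\langle v_n,\varphi_n\rangle$ with $\varphi_n=\varepsilon_n^{-(N-2)/2}\varphi((\cdot-x_n)/\varepsilon_n)$, which converges strongly in $E$. Since $v_n\rightharpoonup0$, we get $\langle w,\varphi\rangle=0$, so $w=0$, contradicting Step 2.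
\item $\varepsilon_n\to0$ and $\operatorname{dist}(x_n,\partial\Omega)/\varepsilon_n$ is bounded. Let $\bar x_n\in\partial\Omega$ be nearest to $x_n$. We may assume $\bar x_n,x_n\to x_0\in\partial\Omega$ and $(\bar x_n-x_n)/\varepsilon_n\to\bar y$. Let $\Omega=\{\psi<0\}$ near $x_0$, with $\nabla\psi(x_0)\neq0$. For fixed $y$, the mean value theorem gives points $\xi_n\to x_0$ with
\[
\frac{\psi(x_n+\varepsilon_ny)}{\varepsilon_n}=\frac{\psi(x_n+\varepsilon_ny)-\psi(\bar x_n)}{\varepsilon_n}=\nabla\psi(\xi_n)\cdot\Big(y-\frac{\bar x_n-x_n}{\varepsilon_n}\Big)\to\nabla\psi(x_0)\cdot(y-\bar y).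
\]
So $Q_n\to Q_H$ off the hyperplane $\partial H$, where $H=\{y:\nabla\psi(x_0)\cdot(y-\bar y)<0\}$, and $w=0$ by Lemma~\ref{lem:half}. This is impossible. Here the smoothness of $\Omega$ is used.
\item $\varepsilon_n\to0$ and $\operatorname{dist}(x_n,\partial\Omega)/\varepsilon_n\to\infty$. For each $R$ and large $n$ the ball $B_{R\varepsilon_n}(x_n)$ misses $\partial\Omega$, so $Q_n=Q(x_n)$ on $B_R(0)$. Along a subsequence $Q(x_n)$ is constant, and it cannot be $-1$.
\end{itemize}
Thus $Q_n\to1$ pointwise and $-\Delta w=|w|^{p-2}w$ in $\mathbb{R}^N$.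

\emph{Step 4: the remainder.} By weak lower semicontinuity, $\|w\|^2\le Nc<2A$. Lemma~\ref{lem:quantum}(b) with $q=1$, $\lambda=0$ shows that $w$ or $-w$ is positive; it is $C^2$ by (F5) and Schauder estimates, hence a bubble by (F3). So $\|w\|^2=|w|_p^p=A$ exactly. Let $z_n=w_n-w\rightharpoonup0$ and $\kappa=Nc-A\in(0,A)$. Then $\|z_n\|^2=\|w_n\|^2-\|w\|^2+o(1)\to\kappa$. By (F4) and dominated convergence,
\[
\int Q_n|z_n|^p=\int Q_n|w_n|^p-\int Q_n|w|^p+o(1)=\Phi(v_n)-A+o(1)\to\kappa .
\]
Therefore $\kappa\le\limsup|z_n|_p^p\le S^{-p/2}\kappa^{p/2}$, that is, $\kappa\ge A$, a contradiction.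
\end{proof}

We turn this into a deformation of sublevel sets of $I_\lambda$ on $M$. Since $p>2$, the functional $\Phi$ is of class $C^2$ on $E$, with $\Phi''(u)[\varphi,\varphi']=p(p-1)\int Q|u|^{p-2}\varphi\varphi'$; continuity follows from H\"older's inequality and the continuity of $u\mapsto|u|^{p-2}$ from $L^p$ to $L^{N/2}$. Let $\nabla\Phi(u)\in E$ be the gradient with respect to $\langle\cdot,\cdot\rangle_\lambda$, a $C^1$ map with $\nabla\Phi(tu)=t^{p-1}\nabla\Phi(u)$ for $t>0$. On $M$ we have $\langle\nabla\Phi(u),u\rangle_\lambda=p\,\Phi(u)=p$, so $M$ lies in the open set where $\nabla\Phi\ne0$. There the vector field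
\[
G(u)=2u-\frac{2\langle u,\nabla\Phi(u)\rangle_\lambda}{\|\nabla\Phi(u)\|_\lambda^2}\nabla\Phi(u)
\]
is $C^1$. It is the orthogonal projection of $2u$, the gradient of $I_\lambda$, onto $\nabla\Phi(u)^\perp$, so
\begin{equation}\label{eq:G}
\langle\nabla\Phi(u),G(u)\rangle_\lambda=0,\qquad\langle2u,G(u)\rangle_\lambda=\|G(u)\|_\lambda^2,\qquad\|G(u)\|_\lambda\le2\|u\|_\lambda .
\end{equation}
Write $M_\lambda^\ell=\{u\in M:I_\lambda(u)\le\ell\}$.

\begin{lemma}\label{lem:deform}
Suppose that \eqref{eq:main} has no solution with $J_\lambda\in(c_0,2c_0)$, and let $S<\ell_1<\ell_2<2^{2/N}S$. Then there is a continuous map $\theta:[0,1]\times M_\lambda^{\ell_2}\to M_\lambda^{\ell_2}$ with $\theta(0,u)=u$, $\theta(1,u)\in M_\lambda^{\ell_1}$, and $I_\lambda(\theta(s,u))\le I_\lambda(u)$ for all $s$ and $u$.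
\end{lemma}

\begin{proof}
We claim that $\|G\|_\lambda\ge\varrho$ on $\{u\in M:\ell_1\le I_\lambda(u)\le\ell_2\}$ for some $\varrho>0$. Otherwise there are $u_n\in M$ with $G(u_n)\to0$ and $I_\lambda(u_n)\to\ell\in[\ell_1,\ell_2]$. From
\[
\langle G(u_n),u_n\rangle_\lambda=2I_\lambda(u_n)-\frac{2p^2}{\|\nabla\Phi(u_n)\|_\lambda^2}\to0
\]
we get $p/\|\nabla\Phi(u_n)\|_\lambda^2\to\ell/p$. In particular $\nabla\Phi(u_n)$ is bounded, and $\frac12G(u_n)\to0$ becomes $u_n-\frac\ell p\nabla\Phi(u_n)\to0$. The Lagrange multiplier is removed by scaling: for $v_n=\ell^{1/(p-2)}u_n$,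
\[
\nabla J_\lambda(v_n)=v_n-\tfrac1p\nabla\Phi(v_n)=\ell^{1/(p-2)}\Big(u_n-\tfrac\ell p\nabla\Phi(u_n)\Big)\to0,
\]
while $\|v_n\|_\lambda^2\to\ell^{p/(p-2)}=\ell^{N/2}$ and $\Phi(v_n)=\ell^{N/2}$. So $J_\lambda(v_n)\to c:=\frac1N\ell^{N/2}\in(c_0,2c_0)$. Along a subsequence $v_n\rightharpoonup v$, and $J_\lambda'(v)=0$ by (F8). Lemma~\ref{lem:PS} excludes $v=0$. If $v\ne0$, Lemma~\ref{lem:quantum} and weak lower semicontinuity give $c_0<J_\lambda(v)=\frac1N\|v\|_\lambda^2\le c<2c_0$, contrary to the assumption. (Strong convergence of $v_n$ is not needed.) This proves the claim.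

Let $\zeta(t,u)$ be the flow of $\dot\zeta=-G(\zeta)$, which is locally well defined and continuous because $G$ is $C^1$. By \eqref{eq:G}, $\Phi$ is constant along it and $\frac{d}{dt}I_\lambda(\zeta)=-\|G(\zeta)\|_\lambda^2\le0$. So a trajectory starting in $M_\lambda^{\ell_2}$ stays there and has speed at most $2\sqrt{\ell_2}$. If its maximal time were finite, it would converge to a point of the closed set $M$, where $G$ is defined, and could be extended; so it exists for all $t\ge0$. Let $T_*=(\ell_2-\ell_1)/\varrho^2$. If $I_\lambda(\zeta(T_*,u))>\ell_1$, the trajectory stays in the strip of the claim on $[0,T_*]$, and $I_\lambda(\zeta(T_*,u))\le\ell_2-\varrho^2T_*=\ell_1$, a contradiction. Put $\theta(s,u)=\zeta(sT_*,u)$.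
\end{proof}

\section{Low sublevels and paths of two bubbles}\label{sec:paths}

To detect the topology of the low sublevel sets we need a continuous map from $M$ to $\mathbb{R}^N$ that records where a function concentrates. For $u\in M$ define the barycenter
\[
\beta(u)=\frac{\int_\Omega x|u|^p}{\int_\Omega|u|^p}.
\]
The denominator is at least $\Phi(u)=1$, the set $\Omega$ is bounded, and $u\mapsto|u|^p$ is continuous from $E$ to $L^1$; so $\beta$ is continuous. In general $\beta(u)$ lies only in the closed convex hull of $\Omega$. At low energy it lies near $\Omega$. Let $\Omega_\eta^+=\{x:\operatorname{dist}(x,\Omega)<\eta\}$.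

\begin{lemma}\label{lem:bary}
For each $\eta>0$ there is $\varepsilon>0$ such that $u\in M$ and $I(u)\le S+\varepsilon$ imply $\beta(u)\in\Omega_\eta^+$.
\end{lemma}

\begin{proof}
It suffices to show that if $u_n\in M$ and $I(u_n)\to S$, then along a subsequence $\beta(u_n)$ converges to a point of $\overline\Omega$. From $1\le|u_n|_p^p\le(I(u_n)/S)^{p/2}\to1$ and $1\le\int_\Omega|u_n|^p\le|u_n|_p^p$ we get $|u_n|_p\to1$ and $\int_\Omega|u_n|^p\to1$. By (F2) and (F1), $w_n=\varepsilon_n^{(N-2)/2}u_n(x_n+\varepsilon_n\,\cdot)\to W$ in $E$ and in $L^p$, where $|W|_p=1$ and $W$ is continuous and vanishes nowhere. With $\Omega_n=(\Omega-x_n)/\varepsilon_n$ we have $\int_{\Omega_n}|w_n|^p=\int_\Omega|u_n|^p\to1$, hence $\int_{\Omega_n}|W|^p\to1$.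

We claim $\varepsilon_n\to0$. Otherwise $|\Omega_n|\le C$ along a subsequence. Let $B$ be a closed ball of measure $2C$. Then $|B\setminus\Omega_n|\ge C$, so $\int_{\Omega_n}|W|^p\le1-C\min_B|W|^p<1$, a contradiction.

Choose $R_0$ with $\int_{B_{R_0}(0)}|W|^p>\frac12$. For large $n$ the set $\Omega_n$ meets $B_{R_0}(0)$, so $\operatorname{dist}(x_n,\Omega)\le R_0\varepsilon_n\to0$, and along a subsequence $x_n\to x_0\in\overline\Omega$. For $y\in\Omega_n$ the point $x_n+\varepsilon_ny$ lies in $\Omega$, so for every $R>0$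
\[
|\beta(u_n)-x_0|\le\frac{\int_{\Omega_n}|x_n+\varepsilon_ny-x_0|\,|w_n|^p\,dy}{\int_{\Omega_n}|w_n|^p}\le|x_n-x_0|+R\varepsilon_n+\operatorname{diam}(\Omega)\int_{|y|>R}|w_n|^p .
\]
Letting $n\to\infty$ and then $R\to\infty$ gives $\beta(u_n)\to x_0$.
\end{proof}

We now prove the estimate of Section~\ref{sec:four} in general. The device is to regard $f=sU_{\delta,x}+tU_{\delta,y}$ as a solution of the linear equation $-\Delta f=gf$ and to bound the potential $g$ in $L^{N/2}$, which is the norm that controls the Sobolev quotient of $f$.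

\begin{lemma}\label{lem:path}
Let $K\subset\Omega$ be compact and nonempty. For $x,y\in K$ and $t\in[0,1]$ let $f=f_{\delta,x,y,t}=(1-t)U_{\delta,x}+tU_{\delta,y}$. For all sufficiently small $\delta>0$ we have $\Phi(f)>0$ for all such $x,y,t$, and
\[
\max_{x,y\in K,\ t\in[0,1]}I(\pi(f))<2^{2/N}S .
\]
Moreover, $I(\pi(U_{\delta,x}))\to S$ and $\beta(\pi(U_{\delta,x}))\to x$ as $\delta\to0$, uniformly in $x\in K$.
\end{lemma}

\begin{proof}
Write $s=1-t$, $U_x=U_{\delta,x}$, $U_y=U_{\delta,y}$. The constants $C,c>0$ do not depend on $x,y,t$ or $\delta\in(0,1]$.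

\emph{The loss.} Since $\operatorname{dist}(K,\Omega^c)>0$, \eqref{eq:tail} gives $\int_{\Omega^c}U_x^p\le C\delta^N$, and by convexity $f^p\le sU_x^p+tU_y^p$, so $\int_{\Omega^c}f^p\le C\delta^N$. Also $|f|_p^p\ge\max\{s,t\}^pA\ge2^{-p}A$. Hence
\begin{equation}\label{eq:loss}
\Phi(f)=|f|_p^p-2\int_{\Omega^c}f^p\ge|f|_p^p\,(1-C\delta^N).
\end{equation}

\emph{The Sobolev quotient.} By (F1), $-\Delta f=sU_x^{p-1}+tU_y^{p-1}=gf$, where
\[
g=\frac{sU_x}{f}\,U_x^{p-2}+\frac{tU_y}{f}\,U_y^{p-2}
\]
is, at each point, a convex combination of $U_x^{p-2}$ and $U_y^{p-2}$. H\"older's inequality with exponents $\frac N2,\frac p2$ gives $\|f\|^2=\int gf^2\le|g|_{N/2}|f|_p^2$. Since $z\mapsto z^{N/2}$ is convex and $(p-2)\frac N2=p$,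
\[
g^{N/2}\le\frac{sU_x^{p+1}+tU_y^{p+1}}{f}=U_x^p+U_y^p-\frac{tU_yU_x^p+sU_xU_y^p}{f}.
\]
Integrating,
\begin{equation}\label{eq:gain}
\frac{\|f\|^2}{|f|_p^2}\le(2A-D)^{2/N},\qquad D=\int\frac{tU_yU_x^p+sU_xU_y^p}{sU_x+tU_y}.
\end{equation}

\emph{The gain.} Suppose $t\ge\frac12$. Then $D\ge\frac12\int_{B_\delta(x)}U_yU_x^p/(U_x+U_y)$. For $\xi\in B_\delta(x)$,
\[
U_x(\xi)^p\ge c_N^p(2\delta)^{-N},\quad U_x(\xi)+U_y(\xi)\le2c_N\delta^{-\frac{N-2}2},\quad U_y(\xi)\ge c_N\Big(\frac{\delta}{1+(1+\operatorname{diam}K)^2}\Big)^{\frac{N-2}2}.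
\]
Since $|B_\delta(x)|=c\delta^N$, we get $D\ge c\,\delta^{-N}\delta^{N-2}\delta^N=c\,\delta^{N-2}$. If $s\ge\frac12$, the same bound follows from the term $sU_xU_y^p$ on $B_\delta(y)$, with $x$ and $y$ interchanged.

\emph{Conclusion.} By \eqref{eq:loss} and \eqref{eq:gain}, for $C\delta^N<1$,
\[
I(\pi(f))^{N/2}\le\frac{2A-c\,\delta^{N-2}}{(1-C\delta^N)^{N/p}}\le\frac{2A-c\,\delta^{N-2}}{1-NC\delta^N},
\]
where the last step uses $(1-\alpha)^{N/p}\ge(1-\alpha)^N\ge1-N\alpha$ for $\alpha\in[0,1]$ and holds once $NC\delta^N<1$. The right side does not depend on $x,y,t$, and it is less than $2A$ as soon as $2ANC\delta^2<c$. Since $(2A)^{2/N}=2^{2/N}S$ and $(x,y,t)\mapsto f$ is continuous into $E$ on a compact set, the first claim follows.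

Finally, $I(\pi(U_x))=A/(A-2\int_{\Omega^c}U_x^p)^{2/p}\to A^{2/N}=S$ uniformly, and for each $\rho>0$, by \eqref{eq:tail},
\[
|\beta(\pi(U_x))-x|\le\rho+\operatorname{diam}(\Omega)\,\frac{\int_{|\xi-x|>\rho}U_x^p}{\int_\Omega U_x^p}\le\rho+\operatorname{diam}(\Omega)\,\frac{C_N\delta^N\rho^{-N}}{A-C\delta^N},
\]
which tends to $\rho$ uniformly in $x\in K$.
\end{proof}

\section{Existence of positive solutions}\label{sec:exist}

Theorem~\ref{thm:main} is a special case of Theorem~\ref{thm:top}, but its direct proof needs only a single path and connectedness.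

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\lambda=0$ and suppose that no solution has $J\in(c_0,2c_0)$. Let $\eta=\frac{a-r}4$. Then $\Omega_\eta^+$ is the union of the disjoint open sets $V_1=\{|x|<r+\eta\}$ and $V_2=\{a-\eta<|x|<b+\eta\}$. Take $\varepsilon>0$ from Lemma~\ref{lem:bary}, reduced so that $S+\varepsilon<2^{2/N}S$. Fix $x_1=0$ and $x_2$ with $|x_2|=\frac{a+b}2$. By Lemma~\ref{lem:path} with $K=\{x_1,x_2\}$, for small $\delta$ the path
\[
\gamma(t)=\pi\big((1-t)U_{\delta,x_1}+tU_{\delta,x_2}\big),\qquad t\in[0,1],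
\]
satisfies $I(\gamma(0)),I(\gamma(1))\le S+\varepsilon$, $\beta(\gamma(0))\in V_1$, $\beta(\gamma(1))\in V_2$, and $\max_tI(\gamma(t))<2^{2/N}S$. Choose $\ell_2\in(S+\varepsilon,2^{2/N}S)$ with $\max_tI(\gamma(t))\le\ell_2$, and let $\theta$ be given by Lemma~\ref{lem:deform} with $\ell_1=S+\varepsilon$. The deformation moves the endpoints of $\gamma$, so we add their trajectories: the concatenation of
\[
s\mapsto\theta(s,\gamma(0)),\qquad t\mapsto\theta(1,\gamma(t)),\qquad s\mapsto\theta(1-s,\gamma(1))
\]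
is a continuous path from $\gamma(0)$ to $\gamma(1)$ in $M_0^{S+\varepsilon}$; for the first and third pieces this holds because $\theta$ does not increase $I$. Its image under $\beta$ is a continuous path in $V_1\cup V_2$ from $V_1$ to $V_2$, which is impossible. So there is a solution with $c_0<J<2c_0$, and by Lemma~\ref{lem:quantum} it is positive up to sign.
\end{proof}

No assumption on the size of $a-r$ or $b-a$ was made: these numbers only determine how small $\varepsilon$ and $\delta$ must be.

For general $\Omega$ we move the first bubble over a compact copy $K$ of $\Omega$ and keep the second one fixed; the segments then form a cone over $K$, and the deformed cone contracts $K$ near $\Omega$. To pass between $K$, $\Omega$ and $\Omega_\eta^+$ we use a tubular neighborhood. Since $\partial\Omega$ is compact and smooth, there is $\rho_0>0$ such that $(z,\tau)\mapsto z+\tau\nu(z)$ is a homeomorphism from $\partial\Omega\times(-\rho_0,\rho_0)$ onto $\{\operatorname{dist}(\cdot,\partial\Omega)<\rho_0\}$, the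 point $z+\tau\nu(z)$ has distance $|\tau|$ from $\partial\Omega$, and it lies in $\Omega$ exactly when $\tau<0$. Fix $d,\eta\in(0,\rho_0)$ and let $K=\{x\in\Omega:\operatorname{dist}(x,\partial\Omega)\ge d\}$, a compact set containing the points with $\tau=-d$. Then $\Omega_\eta^+$ is the union of $K$ and the collar $\{-d\le\tau<\eta\}$, two relatively closed sets that meet in $\{\tau=-d\}$. For $s\in[0,1]$ define $R_s:\Omega_\eta^+\to\Omega_\eta^+$ by $R_s=\mathrm{id}$ on $K$ and $R_s(z+\tau\nu(z))=z+((1-s)\tau-sd)\nu(z)$ on the collar. The two definitions agree where $\tau=-d$, so $R$ is continuous; $R_0=\mathrm{id}$, $R_1(\Omega_\eta^+)=K$, and $R_s(\Omega)\subset\Omega$. Consequently: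
\begin{equation}\label{eq:top}
\text{if the inclusion } i:K\to\Omega_\eta^+ \text{ is homotopic to a constant, then } \Omega \text{ is contractible.}
\end{equation}
Indeed, $\mathrm{id}_K=R_1\circ i$ is then homotopic to a constant in $K$, and $R|_\Omega$ deforms $\mathrm{id}_\Omega$ in $\Omega$ to a map into the contractible set $K$.

\begin{proof}[Proof of Theorems~\ref{thm:top} and~\ref{thm:lambda}]
Let $\Omega$ be noncontractible; this includes disconnected sets, because contractible spaces are path connected. Let $d,\eta,K$ be as above, take $\varepsilon$ from Lemma~\ref{lem:bary} with $S+\varepsilon<2^{2/N}S$, and fix $y_0\in K$. Put $\gamma(x,t)=\pi((1-t)U_{\delta,x}+tU_{\delta,y_0})$ on $K\times[0,1]$, so $\gamma(x,0)=\pi(U_{\delta,x})$. By Lemma~\ref{lem:path} fix $\delta$ such that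
\[
m_1:=\max_KI(\gamma(\cdot,0))<S+\varepsilon,\qquad m_2:=\max_{K\times[0,1]}I(\gamma)<2^{2/N}S,\qquad\max_{x\in K}|\beta(\gamma(x,0))-x|<d .
\]
Choose $\ell_2\in(\max\{S+\varepsilon,m_2\},2^{2/N}S)$ and $\lambda_0>0$ with $(1+\lambda_0C_\Omega)m_1\le S+\varepsilon$ and $(1+\lambda_0C_\Omega)m_2\le\ell_2$. Let $0\le\lambda<\lambda_0$. By \eqref{eq:equiv}, $\gamma(x,0)\in M_\lambda^{S+\varepsilon}$ and $\gamma(x,t)\in M_\lambda^{\ell_2}$ for all $x,t$; also $I\le I_\lambda$, so $\beta(M_\lambda^{S+\varepsilon})\subset\Omega_\eta^+$.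

Suppose that \eqref{eq:main} has no solution with $J_\lambda\in(c_0,2c_0)$, and let $\theta$ be given by Lemma~\ref{lem:deform} with $\ell_1=S+\varepsilon$. Consider the three homotopies of maps on $K$,
\[
(1-s)x+s\,\beta(\gamma(x,0)),\qquad\beta\big(\theta(s,\gamma(x,0))\big),\qquad\beta\big(\theta(1,\gamma(x,t))\big).
\]
The first takes values in $B_d(x)\subset\Omega$. The second and third take values in $\beta(M_\lambda^{S+\varepsilon})\subset\Omega_\eta^+$. Each begins where the previous one ends; the first begins at the inclusion $i$, and the third ends at the constant $\beta(\theta(1,\pi(U_{\delta,y_0})))$. By \eqref{eq:top}, $\Omega$ is contractible, a contradiction. So there is a solution with $c_0<J_\lambda<2c_0$, positive up to sign by Lemma~\ref{lem:quantum}. This proves Theorem~\ref{thm:lambda}, and $\lambda=0$ gives Theorem~\ref{thm:top}.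
\end{proof}

\begin{remark}
The sign $\lambda\ge0$ is used through $\|\cdot\|\le\|\cdot\|_\lambda$, in Lemma~\ref{lem:quantum} and in applying Lemma~\ref{lem:bary}. The order of the choices, first $\delta$ and then $\lambda_0$, matters: for $x\in K$ and $\delta\le d$ we have $\int_\Omega U_{\delta,x}^2\ge\int_{B_\delta(x)}U_{\delta,x}^2=c\,\delta^2$, so for fixed $\lambda>0$ and $N\ge5$ the linear term costs more than the gain $\delta^{N-2}$ obtained in Lemma~\ref{lem:path} as $\delta\to0$.
\end{remark}

\section{Radial solutions}\label{sec:radial}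

Let $\Omega$ be given by \eqref{eq:omega} and $\lambda=0$. The dilation invariance of the equation suggests a logarithmic variable, in which the radial problem becomes a piecewise autonomous ordinary differential equation.

\subsection*{Reduction}
Put $\mu=\frac{N-2}2$, $t_1=\log\frac ar$, $t_2=\log\frac br$, $L=t_2-t_1=\log\frac ba$, and let $q=1$ on $(-\infty,0)\cup(t_1,t_2)$, $q=-1$ elsewhere. Write a radial function as $u(x)=|x|^{-\mu}w(t)$ with $t=\log(|x|/r)$. With $\rho=|x|$,
\[
\partial_\rho u=\rho^{-\mu-1}(w'-\mu w),\qquad\Delta u=\partial_\rho^2u+\tfrac{N-1}\rho\partial_\rho u=\rho^{-\mu-2}(w''-\mu^2w),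
\]
and $|u|^{p-2}u=\rho^{-\mu-2}|w|^{p-2}w$ because $\mu(p-1)=\mu+2$. So away from the origin the equation reads
\begin{equation}\label{eq:ode}
w''=\mu^2w-q(t)|w|^{p-2}w .
\end{equation}
We claim that radial solutions correspond exactly to the $w\in H^1(\mathbb{R})\cap C^1(\mathbb{R})$, $w\neq0$, that solve \eqref{eq:ode} for $t\notin\{0,t_1,t_2\}$. With $\omega_{N-1}$ the area of the unit sphere,
\[
\int|\nabla u|^2=\omega_{N-1}\int_{\mathbb{R}}(w'-\mu w)^2\,dt,\qquad\int\frac{u^2}{|x|^2}=\omega_{N-1}\int_{\mathbb{R}}w^2\,dt .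
\]
If $u$ is a radial solution, Hardy's inequality $\mu^2\int u^2/|x|^2\le\|u\|^2$ gives $w\in L^2$, hence $w\in H^1$; $w\in C^1\cap W^{2,2}_{\mathrm{loc}}$ by (F5), and \eqref{eq:ode} then makes $w''$ continuous off the three points. Conversely, let $w$ be as stated. Approximating $w$ in $H^1(\mathbb{R})$ by functions in $C_c^\infty(\mathbb{R})$ shows $u\in E$, and the weak equation holds for test functions in $C_c^\infty(\mathbb{R}^N\setminus\{0\})$. These are dense in $E$, because the origin has zero capacity: $(1-\chi_\epsilon)\varphi\to\varphi$ in $E$ as $\epsilon\to0$ for $\varphi\in C_c^\infty(\mathbb{R}^N)$, since $\|\chi_\epsilon\|^2=\epsilon^{N-2}\|\chi\|^2$.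

The quantity
\[
\mathcal{E}_\pm=\tfrac12w'^2-\tfrac{\mu^2}2w^2\pm\tfrac1p|w|^p
\]
is constant on each interval where $q=\pm1$, and $\mathcal{E}_+=\mathcal{E}_-+\frac2p|w|^p$. For a solution, $w$ is bounded, so $w''\in L^2$ by \eqref{eq:ode}, and $w,w'\in H^1(\mathbb{R})$ tend to $0$ at $\pm\infty$. Hence $\mathcal{E}_+=0$ for $t\le0$ and $\mathcal{E}_-=0$ for $t\ge t_2$. More generally, for any $C^1$ solution of \eqref{eq:ode} on $[0,t_2]$ with $\mathcal{E}_+(0)=0$, following the energies across the interfaces gives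
\begin{equation}\label{eq:energies}
\mathcal{E}_-=-\tfrac2p|w(0)|^p\ \text{ on }[0,t_1],\qquad\mathcal{E}_+=\tfrac2p\big(|w(t_1)|^p-|w(0)|^p\big)\ \text{ on }[t_1,t_2].
\end{equation}
Let $m=(p\mu^2/2)^{1/(p-2)}$, so that $\frac2pm^{p-2}=\mu^2$.

\subsection*{Thin gaps}
For a solution, $\mathcal{E}_+(t_2)=\frac2p|w(t_2)|^p$, so \eqref{eq:energies} gives
\begin{equation}\label{eq:balance}
|w(t_2)|^p=|w(t_1)|^p-|w(0)|^p ,
\end{equation}
which is Lemma~\ref{lem:dil} for radial functions. Across a thin gap $w$ hardly changes, so $w(t_2)$ is small compared with $w(0)$; then so is $w'(t_2)$, and $w$ cannot grow back to the size of $w(0)$ across the annulus.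

\begin{proof}[Proof of Theorem~\ref{thm:radial}(i)]
Let $w$ be a solution and $w_0=w(0)$. From $\mathcal{E}_+(0)=0$ we get $w'(0)^2=\mu^2w_0^2-\frac2p|w_0|^p$. If $w_0=0$, then $w'(0)=0$, and uniqueness for \eqref{eq:ode}, applied on one interval after another, gives $w\equiv0$. So we may assume $w_0>0$, and then $w_0\le m$ and $|w'(0)|\le\mu w_0$. The constants $C_1,\dots,C_5$ below depend only on $N$.

Let $\Lambda=2(\mu^2+(2m)^{p-2})$, $C_1=\mu+\Lambda$, and assume $t_1\le1$, $C_1t_1<1$. Let $t^*$ be the largest $t\in[0,t_1]$ with $|w|\le2w_0$ on $[0,t]$. On $[0,t^*]$ we have $|w''|\le\Lambda w_0$, hence $|w'|\le C_1w_0$ and $|w-w_0|\le C_1t_1w_0<w_0$. So $|w(t^*)|<2w_0$, which forces $t^*=t_1$. Therefore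
\[
w(t_1)\ge(1-C_1t_1)w_0,\qquad|w(t_1)|^p-w_0^p\le p(2w_0)^{p-1}C_1t_1w_0=C_2t_1w_0^p .
\]
By \eqref{eq:balance}, $|w(t_2)|\le(C_2t_1)^{1/p}w_0\le C_3:=C_2^{1/p}m$. From $\mathcal{E}_-(t_2)=0$ we get $w'(t_2)^2=\mu^2w(t_2)^2+\frac2p|w(t_2)|^p\le C_4w(t_2)^2$. On $[t_1,t_2]$ we have $\frac1p|w|^p-\frac{\mu^2}2w^2\le\mathcal{E}_+\le\frac2pC_3^p$, so $|w|$ is bounded by a constant depending only on $N$, and $|w''|\le C_5|w|$. Then $Y=w^2+w'^2$ satisfies $|Y'|=2|w'||w+w''|\le(1+C_5)Y$, and Gronwall's inequality, applied backward from $t_2$, gives $Y(t_1)\le e^{(1+C_5)L}Y(t_2)$. Altogether,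
\[
1-C_1t_1\le e^{(1+C_5)L/2}(1+C_4)^{1/2}(C_2t_1)^{1/p}.
\]
This is false for all $t_1<T_0$, with $T_0>0$ depending only on $N$ and $L=\log(b/a)$.
\end{proof}

\subsection*{Wide gaps}
We shoot from $t=-\infty$. In the gap the equation is repulsive and solutions blow up in finite time. If the gap is wide enough, we can enter the annulus with arbitrarily large energy; there the solution oscillates arbitrarily fast, and so it meets the decay condition at $t_2$ infinitely often as the shooting parameter varies.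

\begin{proof}[Proof of Theorem~\ref{thm:radial}(ii)]
\emph{The ball.} The bubble $U_{r,0}$ corresponds to $W(t)=c_N(2\cosh t)^{-\mu}=m(\cosh t)^{-\mu}$, because $m^{p-2}=N(N-2)/4$ gives $m=2^{-\mu}c_N$. It solves $W''=\mu^2W-W^{p-1}$ with $\mathcal{E}_+=0$, increases from $0$ to $m$ on $(-\infty,0]$, and lies in $H^1(\mathbb{R})$. For $\sigma\in(0,m]$ let $t_\sigma\ge0$ satisfy $W(-t_\sigma)=\sigma$, and put $w_\sigma(t)=W(t-t_\sigma)$ for $t\le0$. Then $w_\sigma(0)=\sigma$ and $w_\sigma'(0)=(\mu^2\sigma^2-\frac2p\sigma^p)^{1/2}\ge0$, both continuous in $\sigma$.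

\emph{The gap.} Continue for $t\ge0$ with the solution $\bar w_\sigma$ of $w''=\mu^2w+|w|^{p-2}w$ having these initial data. It is positive, convex, and strictly increasing for $t>0$, and $\mathcal{E}_-=-\frac2p\sigma^p$ gives $w'^2=\mu^2w^2+\frac2pw^p-\frac4p\sigma^p$. Separating variables and putting $w=\sigma z$, $k=(\sigma/m)^{p-2}\in(0,1]$, we find that $\bar w_\sigma\to\infty$ at the time
\[
\tau(\sigma)=\frac1\mu\int_1^\infty\frac{dz}{\sqrt{z^2+k(z^p-2)}} .
\]
The integral converges at $\infty$ since $p>2$, and at $1$ since the radicand is at least $1-k+2(z-1)$. We have $\tau(m)=\tau_N\le t_1$. By Fatou's lemma, $\liminf_{\sigma\to0}\tau(\sigma)\ge\frac1\mu\int_1^\infty\frac{dz}z=\infty$. The function $\tau$ is continuous: the radicand is affine in $k$, so for $k\in[k_0,1]$ the integrand is at most the sum of its values at $k_0$ and at $1$, and dominated convergence applies. Let $\sigma_*=\min\{\sigma\in(0,m]:\tau(\sigma)\le t_1\}$. Then $\tau(\sigma)>t_1$ for $\sigma<\sigma_*$, and $\tau(\sigma_*)=t_1$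 by continuity. For $\sigma<\sigma_*$ put $w_\sigma=\bar w_\sigma$ on $[0,t_1]$; the data $w_\sigma(t_1)>\sigma$ and $w_\sigma'(t_1)>0$ depend continuously on $\sigma$. For each $t<t_1$, monotonicity and continuous dependence give $\liminf_{\sigma\uparrow\sigma_*}w_\sigma(t_1)\ge\bar w_{\sigma_*}(t)$, and the right side tends to $\infty$ as $t\uparrow t_1$. So $w_\sigma(t_1)\to\infty$ as $\sigma\uparrow\sigma_*$.

\emph{The annulus.} On $[t_1,t_2]$ continue with $w''=\mu^2w-|w|^{p-2}w$, which is globally solvable because the level sets of $\mathcal{E}_+$ are bounded. By \eqref{eq:energies} the energy is $h=h(\sigma)=\frac2p(w_\sigma(t_1)^p-\sigma^p)>0$, and $h\to\infty$ as $\sigma\uparrow\sigma_*$. On the level set, $w'^2=2h+\mu^2w^2-\frac2p|w|^p$. As a function of $|w|$ the right side is positive at $0$, increases up to $|w|^{p-2}=\mu^2$, and then decreases to $-\infty$; so it has exactly one positive zero $\alpha$, a simple one, with $2h=\frac2p\alpha^p-\mu^2\alpha^2$. The solution starting at $(w,w')=(-\alpha,0)$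 runs through the upper half of the level set and reaches $(\alpha,0)$ after the time $P(h)=2\int_0^\alpha(2h+\mu^2w^2-\frac2pw^p)^{-1/2}dw$. Since the equation is odd, uniqueness gives $w(t+P)=-w(t)$ along this orbit, which fills the whole level set. For $w=\alpha z$, $z\in[0,1]$, using $1-z^2\le1-z^p$,
\[
2h+\mu^2w^2-\tfrac2pw^p=\tfrac2p\alpha^p(1-z^p)-\mu^2\alpha^2(1-z^2)\ge\big(\tfrac2p\alpha^p-\mu^2\alpha^2\big)(1-z^p),
\]
so
\[
P(h)\le\frac{2\alpha^{1-p/2}}{\sqrt{\frac2p-\mu^2\alpha^{2-p}}}\int_0^1\frac{dz}{\sqrt{1-z^p}}\longrightarrow0\qquad(h\to\infty),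
\]
because $\alpha^p\ge ph\to\infty$. Let $\vartheta_\sigma(t)$ be the polar angle of $(w_\sigma,w_\sigma')(t)\ne(0,0)$, continuous in $t\in[t_1,t_2]$, with $\vartheta_\sigma(t_1)\in(0,\frac\pi2)$. Then
\[
\vartheta_\sigma'=\frac{ww''-w'^2}{w^2+w'^2}=-\frac{2h+(1-\frac2p)|w|^p}{w^2+w'^2}<0 .
\]
Integrating this formula shows that $\vartheta(\sigma):=\vartheta_\sigma(t_2)$ is continuous on $(0,\sigma_*)$. Over each time interval of length $P$ the angle decreases by an odd multiple of $\pi$, so $\vartheta(\sigma)\le\frac\pi2-\pi\lfloor L/P(h)\rfloor\to-\infty$ as $\sigma\uparrow\sigma_*$. Only $L>0$ is used.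

\emph{Matching at $t_2$.} Let $F(\sigma)=w_\sigma'(t_2)+w_\sigma(t_2)\big(\mu^2+\frac2p|w_\sigma(t_2)|^{p-2}\big)^{1/2}$, a continuous function on $(0,\sigma_*)$. By the intermediate value theorem there are $j_0$ and $\sigma_{j_0}<\sigma_{j_0+1}<\cdots<\sigma_*$ with $\vartheta(\sigma_j)=\frac\pi4-j\pi$. At $\sigma_j$ the numbers $w_\sigma(t_2)$ and $w_\sigma'(t_2)$ both have the sign $(-1)^j$, and so does $F$. Hence $F$ has a zero in each interval $(\sigma_j,\sigma_{j+1})$. Let $\sigma$ be a zero. Then $w_\sigma(t_2)\ne0$, since otherwise $w_\sigma'(t_2)=F(\sigma)=0$, contradicting $h>0$. For $t\ge t_2$ let $w_\sigma$ solve the first-order equation $w'=-w(\mu^2+\frac2p|w|^{p-2})^{1/2}$, whose right side is $C^1$ in $w$. Its solution keeps its sign and satisfies $|w(t)|\le|w(t_2)|e^{-\mu(t-t_2)}$ and $|w'|\le C|w|$. Differentiating $w'^2=\mu^2w^2+\frac2p|w|^p$ and dividing by $2w'\ne0$ gives $w''=\mu^2w+|w|^{p-2}w$, which is \eqref{eq:ode} for $t>t_2$. The condition $F(\sigma)=0$ says that the derivatives match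 at $t_2$. So $w_\sigma\in H^1(\mathbb{R})\cap C^1(\mathbb{R})$ is a solution, and different $\sigma=w_\sigma(0)$ give different solutions.
\end{proof}

\begin{remark}
Since $\vartheta(\sigma_j)\to-\infty$, we have $\sigma_j\uparrow\sigma_*$, so all but finitely many of these solutions have $\vartheta(\sigma)<-\frac\pi2$. The angle then passes through $-\frac\pi2$, where $w=0$ and $w'<0$, so these solutions change sign and have $J\ge2c_0$ by Lemma~\ref{lem:quantum}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Ar} Aronszajn, 1957.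

\bibitem{CGS} Caffarelli, Gidas, Spruck, 1989.

\bibitem{CFS} M\'onica Clapp, Jorge Faya, Alberto Salda\~na, \emph{Critical equations with a sharp change of sign in the nonlinearity}, arXiv:2502.19563 (2025).

\bibitem{Li} P.-L. Lions, 1985.

\bibitem{Wi} Willem, \emph{Minimax Theorems}.

\end{thebibliography}
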